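# Decomposing $K_n$ into star-forests with at most $k$ stars

## 1. A graph with seven edges that decomposes $K_7$

Let $G$ be the graph on the vertices $1,2,3,4,5$ with the seven edges
$$12,\ 13,\ 14,\ 23,\ 24,\ 35,\ 45 .$$
We use $G$ to cut up a different graph, the complete graph $K_7$. The seven vertices of $K_7$ are named after the seven edges of $G$ and written $b_{12},b_{13},b_{14},b_{23},b_{24},b_{35},b_{45}$. The edges of $K_7$ are divided into five parts $F_1,\dots,F_5$, named after the five vertices of $G$. There is one rule: the vertex $b_{ij}$ may be the center of a star in $F_i$ and in $F_j$, and in each of the other three parts it may be used only as a leaf, on at most one edge.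

Here is a division that obeys the rule; "$x:\ y,z$" means the star with center $x$ and leaves $y,z$.

- $F_1$: $\ b_{12}:\ b_{23}$; $\quad b_{13}:\ b_{35}$; $\quad b_{14}:\ b_{24},b_{45}$.
- $F_2$: $\ b_{12}:\ b_{14},b_{45}$; $\quad b_{23}:\ b_{13}$; $\quad b_{24}:\ b_{35}$.
- $F_3$: $\ b_{13}:\ b_{12},b_{14}$; $\quad b_{23}:\ b_{24},b_{45}$.
- $F_4$: $\ b_{14}:\ b_{23}$; $\quad b_{24}:\ b_{12},b_{13}$; $\quad b_{45}:\ b_{35}$.
- $F_5$: $\ b_{35}:\ b_{12},b_{14},b_{23}$; $\quad b_{45}:\ b_{13},b_{24}$.

To check it, go through the pairs. The vertex $b_{12}$ meets $b_{13},b_{14},b_{23},b_{24},b_{35},b_{45}$ in $F_3,F_2,F_1,F_4,F_5,F_2$. Then $b_{13}$ meets $b_{14},b_{23},b_{24},b_{35},b_{45}$ in $F_3,F_2,F_4,F_1,F_5$; $b_{14}$ meets $b_{23},b_{24},b_{35},b_{45}$ in $F_4,F_1,F_5,F_1$; $b_{23}$ meets $b_{24},b_{35},b_{45}$ in $F_3,F_5,F_3$; $b_{24}$ meets $b_{35},b_{45}$ in $F_2,F_5$; and $b_{35}b_{45}$ lies in $F_4$. The parts have $4+4+4+4+5=21$ edges, which is all of $K_7$. No part contains more than three stars, because no vertex of $G$ has degree more than $3$.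

So a graph with few vertices, many edges and small degrees has produced a decomposition of a complete graph into few star-forests with few stars each. The dictionary is: vertices of $G$ are forests, edges of $G$ are vertices of $K_n$, and degrees in $G$ bound the numbers of stars. These notes use it, with one extra gadget, to determine how many star-forests with at most $k$ components are needed to decompose $K_n$. We will see which graphs $G$ are allowed and why no list such as the one above has to be written down by hand.

## 2. The minimum $f(n,k)$

**Definition (star, star-forest).** A *star* is a vertex together with some edges incident to it; a single vertex counts as a star. A *star-forest* is a graph all of whose connected components are stars. A *$k$-star-forest* is a star-forest with at most $k$ components.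

**Definition (decomposition).** A graph is decomposed into certain subgraphs if its edge set is partitioned into their edge sets. Parts need not be spanning. Each part is regarded as the subgraph formed by its edges and their endpoints, so a part has no isolated vertices, and vertices it does not touch do not count as components.

For example, a matching with three edges is a $3$-star-forest but not a $2$-star-forest, whatever the size of the surrounding $K_n$.

**Definition.** $f(n,k)$ is the minimum number of $k$-star-forests into which $K_n$ can be decomposed; $f(1,k)=0$, since $K_1$ has no edges.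

The problem of determining $f(n,k)$ is posed by János Pach, Morteza Saghafian and Patrick Schnider in "Decomposition of Geometric Graphs into Star Forests", arXiv:2306.13201 (2023). Two results of Akiyama and Kano frame it: $K_n$ decomposes into $n-1$ stars and into no fewer, so $f(n,1)=n-1$; and without a bound on the number of components, $\lceil n/2\rceil+1$ star-forests suffice. What happens between these two extremes is the following.

**Theorem 1.** Let $n,k$ be positive integers.

1. If $k=1$ or $n\le3$, then $f(n,k)=n-1$.
2. If $n\ge4$ and $k\ge n/2$, then $f(n,k)=\lceil n/2\rceil+1$.
3. If $2\le k<n/2$, then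
$$f(n,k)=\max\Big\{\Big\lceil \frac{(2k-1)n}{k^2}\Big\rceil,\ \Big\lfloor \frac n2\Big\rfloor+2\Big\}.$$

Explicitly:

- For $k=2$: $f(n,2)=\lceil 3n/4\rceil$ for $n\ge4$.
- For $k=3$: $f(n,3)=0,1,2,3,4,4$ for $n=1,\dots,6$; $f(n,3)=\lfloor n/2\rfloor+2$ for $7\le n\le18$; $f(n,3)=\lceil 5n/9\rceil$ for $n\ge19$.
- For $k\ge4$: $f(n,k)=n-1$ for $n\le3$; for $n\ge4$, $f(n,k)=(n+3)/2$ if $n$ is odd, $f(n,k)=n/2+1$ if $n$ is even and $n\le 2k$, and $f(n,k)=n/2+2$ if $n$ is even and $n>2k$.

The coefficient $(2k-1)/k^2=1-(1-1/k)^2$ decreases in $k$; its values at $k=2,3,4$ are $3/4$, $5/9$, $7/16$. The first two exceed $1/2$ and the third does not, which is why $k=2$ and $k=3$ have their own linear rates and all $k\ge4$ behave alike up to an additive constant.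

The one textbook tool is Hall's theorem: a finite bipartite graph has a matching saturating its left side if and only if every set $X$ of left vertices has at least $|X|$ neighbors. We also use the version with capacities, where a right vertex $v$ may be used up to $c(v)$ times. Replacing $v$ by $c(v)$ copies shows that the condition becomes $|X|\le\sum_{v\in N(X)}c(v)$ for all $X$.

## 3. The values for $n\le6$ by hand

Three monotonicity facts will be used throughout.

First, $f(n-1,k)\le f(n,k)$. Delete a vertex of $K_n$ from a decomposition, and discard vertices that become isolated and parts that become empty. A star that loses a leaf remains a star or disappears, and a star that loses its center disappears, so no part gains components.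

Second, $f(n+1,k)\le f(n,k)+1$: add one star, centered at the new vertex and joined to all the old ones. Starting from $f(1,k)=0$ this gives
$$f(n,k)\le n-1\qquad\text{for all }n,k. \tag{1}$$

Third, $f(n,k+1)\le f(n,k)$, since every $k$-star-forest is a $(k+1)$-star-forest.

Now the small cases. $K_2$ needs one part. $K_3$ needs two, since a triangle is not a star-forest. For $K_4$, a star-forest on at most four vertices has at most $3$ edges, and it has $3$ only if it is a single spanning star. Two forests could cover the six edges only as two edge-disjoint spanning stars, but spanning stars centered at $u\ne v$ share the edge $uv$. So $f(4,k)=3$ for every $k$.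

For $K_5$, suppose three forests suffice. Choose a center in each star. A vertex that is never a center has degree at most $1$ in each of the three forests, hence total degree at most $3<4$; so every vertex is a center at least once. On the other hand a forest with $c_i$ stars has at most $5-c_i$ edges, so $10\le15-\sum c_i$ and there are at most $5$ stars in all. Hence each vertex is a center exactly once. Three forests for five vertices means that two vertices $u,v$ are centers in the same forest. Then the edge $uv$ can lie nowhere: it lies in a forest where $u$ or $v$ is a center, so in this one, but two centers of one forest are in different components. So $f(5,k)=4$ for every $k$.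

For $K_6$ and any $k$, three forests fail: the number of stars is at most $18-15=3$, yet every vertex must be a center (its degree is $5>3$). Four forests suffice when $k\ge3$. With vertices $s_1,b_1,s_2,b_2,s_3,b_3$ take

- $F_1$: $\ s_1:\ s_2,s_3$; $\quad b_1:\ b_2,b_3$.
- $F_2$: $\ s_2:\ s_3,b_1$; $\quad b_2:\ b_3,s_1$.
- $F_3$: $\ s_3:\ b_1,b_2$; $\quad b_3:\ s_1,s_2$.
- $F_4$: the three edges $s_1b_1,\ s_2b_2,\ s_3b_3$.

For $k=2$ the matching $F_4$ must be split, giving five forests. Could four $2$-star-forests do? Edge counting does not forbid it, since four spanning forests with two components each have $4\cdot4=16\ge15$ edges. Theorem 1 says $f(6,2)=\lceil 18/4\rceil=5$, so the lower bound has to use how centers interact and not only how many there are.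

## 4. Lower bounds from singles and doubles

Throughout this section $K_n$ is decomposed into star-forests $F_1,\dots,F_m$ with $m<n-1$. In each component fix a center: it is forced if the star has at least two edges, and it is an arbitrary endpoint if the star is one edge. Then every edge of $F_i$ joins the center of its component to a leaf; a vertex that is not a center in $F_i$ has degree at most $1$ in $F_i$; and two centers of $F_i$ lie in different components, so they are not adjacent in $F_i$. Let $a_v$ be the number of indices $i$ such that $v$ is a center in $F_i$.

**Definition.** A vertex $v$ is a *single* if $a_v=1$ and a *double* if $a_v=2$. Let $a,b,c$ be the numbers of vertices with $a_v=1$, $a_v=2$, $a_v\ge3$.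

In the decomposition of $K_6$ above, with $b_1,b_2,b_3$ chosen as centers in $F_4$, the $s_i$ are singles and the $b_i$ are doubles. The next four facts do not involve $k$.

**(L1) Every vertex is a center somewhere: $a_v\ge1$.** Otherwise $v$ has degree at most $1$ in each forest and $n-1=\deg v\le m$, against $m<n-1$. In particular $n=a+b+c$.

**(L2) The total number of centers is bounded:**
$$\sum_v a_v\le n\Big(m-\frac{n-1}2\Big). \tag{2}$$
If $F_i$ has $c_i$ components, it has at most $n-c_i$ edges, with equality exactly when $F_i$ is spanning. Since $\sum_i c_i=\sum_v a_v$, summing over $i$ gives $\binom n2\le mn-\sum_v a_v$.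

**(L3) No forest has two singles as centers.** Suppose singles $u\ne v$ are both centers in $F_i$. The edge $uv$ is centered at $u$ or at $v$, and each of these is a center only in $F_i$, so $uv\in F_i$. But two centers of $F_i$ are not adjacent in $F_i$.

Hence $a\le m$, exactly $a$ of the forests have a single among their centers, and the remaining
$$p:=m-a$$
forests do not. Call these $p$ forests *single-free*.

**(L4) Every double is a center in a single-free forest.** Let $x$ be a double with centers in $F_i$ and $F_j$, and suppose that singles $s_i$ and $s_j$ are centers in $F_i$ and $F_j$, respectively. A single is a center in only one forest, so $s_i\ne s_j$. We follow three edges.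

The edge $xs_i$ is not in $F_i$, because both ends are centers there. So it is not centered at $s_i$; it is centered at $x$, and therefore lies in $F_j$. Thus $s_i$ is a leaf of $x$ in $F_j$. Symmetrically, $s_j$ is a leaf of $x$ in $F_i$.

Now the edge $s_is_j$ is centered at $s_i$, hence in $F_i$, or at $s_j$, hence in $F_j$. In the first case $s_j$ is adjacent in $F_i$ to both $s_i$ and $x$, so it has degree at least $2$ there, although it is not a center of $F_i$. This is a contradiction, and the second case is symmetric.

Now suppose that each forest has at most $k$ components. The single-free forests have at most $kp$ centers in total, so (L4) gives $b\le kp=k(m-a)$. Counting all centers as well, we have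
$$ka+b\le km,\qquad a+2b+3c\le\sum_v a_v\le km. \tag{3}$$

**Bound 1.** *If $k\ge2$ and $m<n-1$, then $m\ge(2k-1)n/k^2$.* The purpose is to combine the two inequalities of (3) so that $a$ and $b$ receive the same coefficient. Take $k-1$ times the second plus the first. The coefficients of $a,b,c$ are $(k-1)+k=2k-1$, $2(k-1)+1=2k-1$ and $3(k-1)$, and $3(k-1)\ge2k-1$ because $k\ge2$. Hence
$$(2k-1)n\le(k-1)(a+2b+3c)+(ka+b)\le(k-1)km+km=k^2m.$$

**Bound 2.** *If $m<n-1$, then $m\ge\lceil n/2\rceil+1$.* If $m\le\lceil n/2\rceil$, then (2) gives $\sum a_v\le n\big(\lceil n/2\rceil-\frac{n-1}2\big)\le n$, since the bracket is $1$ for odd $n$ and $\frac12$ for even $n$. By (L1) all $a_v$ equal $1$, so $n=a\le m<n-1$, a contradiction.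

**Bound 3.** *If $n\ge6$ is even and $m=n/2+1$, then $k\ge n/2$.* The purpose is to show that the value $n/2+1$ for even $n$ forces one forest with very many stars. Here $m<n-1$ because $n>4$, and (2) gives $\sum a_v\le 3n/2$. Also
$$\sum_v a_v\ge a+2b+3c=2n-a+c,$$
so $a\ge n/2+c=m-1+c$. Since $a\le m$, there are two possibilities.

If $a=m$, then $p=0$ and by (L4) there are no doubles, so $c=n-m=n/2-1$. Then $n/2+1=a\ge n/2+c=n-1$, so $n\le4$, a contradiction.

If $a=m-1=n/2$, then $c=0$, $b=n/2$ and $p=1$. By (L4) all $n/2$ doubles are centers in the one single-free forest, which therefore has at least $n/2$ components. So $k\ge n/2$.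

**Lower bounds in Theorem 1.** Let $m$ be the number of parts in a decomposition into $k$-star-forests.

*Part 1.* Suppose $m<n-1$. If $k=1$, then $n\le\sum a_v\le km=m$, a contradiction. If $n=1$, then $m<0$ is impossible. If $n=2$, then $m=0$, but $K_2$ has an edge. If $n=3$, then $m\le1$ and (2) gives $\sum a_v\le 3(m-1)\le0$, contradicting (L1).

*Part 2.* Here $n\ge4$. If $m\ge n-1$, then $m\ge n-1\ge\lceil n/2\rceil+1$, because $\lfloor n/2\rfloor\ge2$. Otherwise use Bound 2.

*Part 3.* Here $2\le k<n/2$, so $n\ge5$. If $m\ge n-1$, then $m\ge n-1\ge\lfloor n/2\rfloor+2$ because $\lceil n/2\rceil\ge3$, and $m\ge n-1\ge\lceil3n/4\rceil\ge\lceil(2k-1)n/k^2\rceil$ because $n\ge4$ and $(2k-1)/k^2$ is decreasing for $k\ge2$. If $m<n-1$, Bound 1 gives the first term of the maximum. For odd $n$, Bound 2 gives $m\ge(n+1)/2+1=\lfloor n/2\rfloor+2$. For even $n$, so $n\ge6$, Bound 2 gives $m\ge n/2+1$, and Bound 3 excludes equality because $k<n/2$; so $m\ge n/2+2$.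

## 5. Two stars per forest, and the unused center slots

The decomposition of $K_6$ in Section 3 generalizes, and this is the natural first attempt at an upper bound.

**Construction 1.** *For $k\ge2$ and $q\ge1$, $f(2q,k)\le q+\lceil q/k\rceil$.* Let the vertices be $s_1,b_1,\dots,s_q,b_q$. For $1\le i\le q$ let $F_i$ consist of the star at $s_i$ with leaves $\{s_j:j>i\}\cup\{b_j:j<i\}$ and the star at $b_i$ with leaves $\{b_j:j>i\}\cup\{s_j:j<i\}$. The two stars are disjoint. For $i<j$, the edges $s_is_j$ and $b_ib_j$ are in $F_i$ only, and the edges $s_jb_i$ and $b_js_i$ are in $F_j$ only. What remains is the matching $\{s_ib_i:1\le i\le q\}$, which splits into $\lceil q/k\rceil$ parts with at most $k$ edges each.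

For $k\ge q$ this gives $q+1$, which is the lower bound in Part 2 for even $n$. For $k=2$ it gives $f(4t,2)\le3t$, and $3t=3n/4$ is the lower bound as well. For $k=3$, however, it gives about $2n/3$, and Bound 1 asks only for $5n/9$. With $n=36$ it uses $18+6=24$ forests, and the bound is $20$.

To see exactly what is wasted, suppose $k$ divides $q$. Choosing the $b_i$ as centers in the matching parts, we have $a=b=q$, $c=0$, $m=q+q/k$ and $p=q/k$. The first inequality of (3) is an equality, as $b=q=kp$. The second compares $a+2b=3q$ with $km=(k+1)q$, and for $k\ge3$ it is far from equality: each forest with a single has one single and one double as centers and leaves $k-2$ of its $k$ center slots empty.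

So, for $k=3$, let us fill the slots. Each forest $e$ with a single $s_e$ should have two doubles as further centers. Each double must have its other center in a single-free forest, and each single-free forest should have three doubles as centers. If the two doubles of $e$ belong to the single-free forests $u$ and $w$, then $e$ behaves like an edge $uw$, and the single-free forests are the vertices of a cubic graph. That is the pattern for $k=3$ and large $n$; Theorem B in Section 10 shows that when $9\mid n$ it is forced for decompositions into $5n/9$ forests.

For $k\ge4$ Bound 1 falls below $n/2$, and we want about $n/2$ forests. If all vertices are doubles, (2) reads $2n\le n(m-\frac{n-1}{2})$, that is, $n\le2m-3$. A double is a pair of forests, that is, an edge of a graph $G$ whose vertices are the forests. So we want a graph with $m$ vertices and $2m-3$ edges, of maximum degree at most $k$. This is the pattern of Section 1, with $m=5$ and $n=7$.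

A pattern of centers is not yet a decomposition. Not every pattern works: if two doubles have the same two forests, the edge between them can lie nowhere. The remaining work is to find a condition on $G$ under which the leaves can be placed.

## 6. Placing the leaves: a Hall condition with half-edges

Fix for every vertex $v$ of $K_n$ the set $S_v$ of forests in which $v$ is allowed to be a center. An edge $xy$ may then be placed in forest $i$ with center $x$ and leaf $y$ if $i\in S_x\setminus S_y$, and the pair $(y,i)$ can be used by only one edge. So we have to match edges to pairs $(y,i)$. The lemma says that a fractional matching is enough. Read $w(x\to y)$ as the fraction of the edge $xy$ that has center $x$ and leaf $y$, and $i_y(x)$ as the forest receiving that fraction.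

**Lemma 1.** Let $V$ be a set of $n$ vertices. To each $v\in V$ assign a set $S_v\subseteq M$ with $|M|=m$, each $i\in M$ lying in at most $k$ of the sets. Suppose there are weights $w(x\to y)\ge0$ for ordered pairs $x\ne y$ with $w(x\to y)+w(y\to x)=1$. Suppose further that for each $y$ there is a map assigning to each $x\ne y$ with $w(x\to y)>0$ an element $i_y(x)\in S_x\setminus S_y$ such that for each $i\notin S_y$
$$\sum_{x:\ i_y(x)=i}w(x\to y)\le1. \tag{4}$$
Then $K_n$ decomposes into at most $m$ $k$-star-forests.

**Step 1: the matching.** We produce an assignment of edges to pairs. Form the bipartite graph with left side $E(K_n)$ and right side $\{(y,i):i\notin S_y\}$. The edge $xy$ is adjacent to all $(y,i)$ with $i\in S_x\setminus S_y$ and to all $(x,i)$ with $i\in S_y\setminus S_x$. For each ordered pair with $w(x\to y)>0$ put weight $w(x\to y)$ on the adjacency between $xy$ and $(y,i_y(x))$. Each left vertex $xy$ then carries total weight $w(x\to y)+w(y\to x)=1$, and each right vertex $(y,i)$ carries at most $1$ by (4). So for a set $E'$ of left vertices with neighborhood $N(E')$, the weight leaving $E'$ is $|E'|$, all of it arrives in $N(E')$, and $N(E')$ carries at most $|N(E')|$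 in total. Hence $|E'|\le|N(E')|$, and Hall's theorem gives a matching that saturates $E(K_n)$.

**Step 2: the forests.** We check that the assignment gives $k$-star-forests. Let $F_i$ be the set of edges matched to pairs with second entry $i$, and let $C_i=\{v:i\in S_v\}$, so $|C_i|\le k$. The $F_i$ partition $E(K_n)$. An edge of $F_i$ matched to $(y,i)$ joins $y\notin C_i$ to a vertex of $C_i$. Conversely, if $y\notin C_i$ lies on an edge of $F_i$, the pair matched to that edge must be $(y,i)$, because the first entry of the pair is the endpoint outside $C_i$. Since $(y,i)$ is matched at most once, $y$ has degree at most $1$ in $F_i$. So every edge of $F_i$ goes between $C_i$ and its complement, and vertices of the complement have degree at most $1$: every component is a star with exactly one vertex of $C_i$, which can serve as its center. There are at most $|C_i|\le k$ components. Empty $F_i$ are dropped. $\square$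

The default choice of weights is $\frac12$ in each direction. With it, (4) says that for each leaf $y$, each forest outside $S_y$ is chosen by at most two vertices $x$.

## 7. Sparse graphs as patterns of centers

**Definition.** A simple graph $G$ is *sparse* if every $W\subseteq V(G)$ with $|W|\ge2$ spans at most $2|W|-3$ edges.

A single edge ($1\le1$) and a triangle ($3\le3$) are sparse; $K_4$ is not, as $6>5$.

The number $2|W|-3$ comes from counting. Suppose $K_n$ is decomposed with every vertex a double, so that vertices correspond to edges of a graph $G$ on the forests, and suppose that a set $W$ of $w$ forests spans $\epsilon\ge1$ edges of $G$. All $\binom{\epsilon}2$ edges among the corresponding $\epsilon$ vertices lie in forests of $W$. In a forest $i\in W$ every edge has a non-center endpoint, which has degree at most $1$, so $i$ contains at most $\epsilon-d_i$ of these edges, where $d_i$ of the $\epsilon$ vertices are centers in $i$. As $\sum_{i\in W}d_i=2\epsilon$, we get $\binom{\epsilon}2\le w\epsilon-2\epsilon$, that is, $\epsilon\le2w-3$. So sparsity is necessary for such a pattern. The next two lemmas show that it is sufficient, and that some edges of $G$ may also carry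 the gadget "one single and two doubles" from Section 5.

By the remark after Lemma 1, for a leaf $y=b_e$ with $e=uw$ we must let every other vertex $b_f$ choose one of the two ends of $f$, avoiding $u$ and $w$, so that no vertex of $G$ is chosen more than twice. Choosing an end of each edge is orienting the edge toward it.

**Lemma 2.** If $G$ is sparse and $e=uw\in E(G)$, then $G-e$ has an orientation with in-degree $0$ at $u$ and $w$ and in-degree at most $2$ at all other vertices.

*Proof.* We assign to each edge of $G-e$ one of its endpoints, its head, where $u,w$ have capacity $0$ and all other vertices have capacity $2$. By Hall's theorem with capacities it suffices that every nonempty $E'\subseteq E(G)\setminus\{e\}$, with $W$ the set of vertices it covers, satisfies $|E'|\le2|W\setminus\{u,w\}|$. Note that $|W|\ge2$.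

If at most one of $u,w$ is in $W$, then $|W\setminus\{u,w\}|\ge|W|-1$, and sparsity gives $|E'|\le2|W|-3\le2|W\setminus\{u,w\}|$. If both are in $W$, then $E'\cup\{e\}$ is spanned by $W$, so $|E'|+1\le2|W|-3$, and $|E'|\le2|W|-4=2|W\setminus\{u,w\}|$. $\square$

For the graph of Section 1 and $e=12$, orient $13$ and $23$ toward $3$, $14$ and $24$ toward $4$, and $35$ and $45$ toward $5$: the in-degrees at $3,4,5$ are $2$, and those at $1,2$ are $0$.

**Lemma 3.** Let $G$ be a sparse graph of maximum degree at most $k$, and let $D\subseteq E(G)$. If $D\ne\emptyset$, assume $k\ge3$. Then $K_n$ with $n=|E(G)|+2|D|$ decomposes into at most $m=|V(G)|+|D|$ $k$-star-forests.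

**Step 1: the centers.** We fix the sets $S_v$ and check the bound $k$. Let $M=V(G)\cup D$. The vertices of $K_n$ are as follows.

- For $e=uw\notin D$: one vertex $b_e$, with $S_{b_e}=\{u,w\}$.
- For $e=uw\in D$: three vertices $s_e,b_{ue},b_{we}$, with $S_{s_e}=\{e\}$, $S_{b_{ue}}=\{u,e\}$, $S_{b_{we}}=\{w,e\}$.

This gives $|E(G)|-|D|+3|D|=n$ vertices. Each edge of $G$ at a vertex $u$, whether in $D$ or not, contributes exactly one set containing $u$, so $u$ lies in $\deg u\le k$ sets. An element $e\in D$ lies in the three sets of $s_e,b_{ue},b_{we}$, and $3\le k$.

**Step 2: the weights.** We split every edge of $K_n$ in halves except where this is impossible. Since $S_{s_e}\subset S_{b_{ue}}$, the single $s_e$ can never be a center for the leaf $b_{ue}$. So for $e=uw\in D$ and $z\in\{u,w\}$ put $w(b_{ze}\to s_e)=1$ and $w(s_e\to b_{ze})=0$. All other ordered pairs get weight $\frac12$.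

**Step 3: vertices from different edges of $G$.** We define $i_y(x)$ when $x$ and $y$ arise from different edges. Let $y$ arise from $e=uw$, so $S_y\subseteq\{u,w,e\}$. Fix the orientation of $G-e$ from Lemma 2. For every edge $f\ne e$ with tail $z$ and head $z'$ (so $z'\notin\{u,w\}$) set
$$f\notin D:\ \ b_f\mapsto z';\qquad\qquad f\in D:\ \ s_f\mapsto f,\quad b_{zf}\mapsto f,\quad b_{z'f}\mapsto z'. \tag{5}$$
Each image is in $S_x$, and it is not in $S_y$ because $z'\notin\{u,w\}$ and $f\ne e$. All weights involved are $\frac12$. We count the loads, that is, the left sides of (4), created by (5). An element $f\in D\setminus\{e\}$ receives $\frac12$ from $s_f$ and $\frac12$ from $b_{zf}$, in total $1$. A vertex of $G$ other than $u,w$ receives $\frac12$ from each edge with its head there, whether the edge is in $D$ or not, so at most $2\cdot\frac12=1$. The loads at $u$, $w$ and (if $e\in D$) at $e$ are $0$.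

**Step 4: vertices from the same edge of $G$.** We use the still empty elements $u$ and $w$ for the remaining $x\ne y$.

- If $y=b_e$ with $e\notin D$, there are no such $x$.
- If $y=s_e$, set $b_{ue}\mapsto u$ and $b_{we}\mapsto w$, each with weight $1$. Both images avoid $S_y=\{e\}$, and the loads at $u$ and $w$ become $1$.
- If $y=b_{ue}$, then $w(s_e\to y)=0$, so $s_e$ needs no image. Set $b_{we}\mapsto w$, with weight $\frac12$; here $w\in S_{b_{we}}\setminus S_y$, as $S_y=\{u,e\}$. The load at $w$ becomes $\frac12$. The case $y=b_{we}$ is symmetric.

So (4) holds for every $y$, and Lemma 1 gives the decomposition. $\square$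

The smallest gadget is a single edge $e=uw$ with $D=\{e\}$: it gives $n=3$ and $m=3$. Both edges at $s_e$ are forced, $b_{ue}s_e$ in forest $u$ and $b_{we}s_e$ in forest $w$, and $b_{ue}b_{we}$ can join forest $w$ with center $b_{we}$. Forest $e$ remains empty, which is why the lemma says "at most $m$". Each additional edge put into $D$ raises $n$ by $2$ and $m$ by $1$.

## 8. A supply of sparse graphs

**(G1) Squares of paths.** For $r\ge2$ let $P_r^2$ have vertices $1,\dots,r$ with $i\sim j$ if and only if $|i-j|\in\{1,2\}$. It has $(r-1)+(r-2)=2r-3$ edges and maximum degree at most $4$. It is sparse: within any $W$ with $|W|\ge2$, the smallest vertex has no smaller neighbor, the second smallest has at most one, and every later one has at most two, so $W$ spans at most $1+2(|W|-2)=2|W|-3$ edges.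

**(G2) Connected simple cubic graphs on $2u\ge6$ vertices,** for example the prism $C_u\times K_2$ with $u\ge3$. Such a graph has $3u$ edges. To see that it is sparse, let $|W|=w$.

- If $W$ is the whole vertex set, it spans $3w/2\le2w-3$ edges, since $w\ge6$.
- If $W$ is not the whole vertex set, some edge leaves $W$ by connectivity, so $W$ spans at most $(3w-1)/2$ edges, which is at most $2w-3$ when $w\ge5$.
- If $w=2$ or $w=3$, then $W$ spans at most $1$ or $3$ edges, as required.
- If $w=4$, six edges would mean a $K_4$, in which all degrees are already $3$, so it would be a whole component; this is impossible in a connected graph with at least $6$ vertices. So at most $5=2\cdot4-3$ edges are spanned.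

**(G3) The graph of Section 1,** with edges $12,13,14,23,24,35,45$ and degrees $3,3,3,3,2$. For $w=5$: $7\le7$. For $w=4$: deleting a vertex removes at least two edges, so at most $5$ remain. For $w\le3$ the bound holds in every simple graph. So it is sparse.

## 9. The upper bounds in Theorem 1

**Step 1: Part 1.** This is (1).

**Step 2: $k\ge4$ and $n\ge5$.** We show $f(n,k)\le\lfloor n/2\rfloor+2$. For odd $n=2q+1\ge5$, apply Lemma 3 to $G=P_{q+2}^2$ with $D=\emptyset$. It has $2(q+2)-3=2q+1=n$ edges and $q+2$ vertices, so
$$f(2q+1,k)\le q+2=\frac{n+3}2. \tag{6}$$
For even $n=2q\ge6$, monotonicity gives $f(2q,k)\le f(2q+1,k)\le q+2$. In Part 3 with $k\ge4$ we have $n\ge9$ and $(2k-1)/k^2\le7/16<1/2$, so $\lceil(2k-1)n/k^2\rceil\le\lceil n/2\rceil<\lfloor n/2\rfloor+2$. The maximum is $\lfloor n/2\rfloor+2$, which we have reached.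

**Step 3: Part 2.** We reach $\lceil n/2\rceil+1$ when $n\ge4$ and $k\ge n/2$. For $n=2q$ we have $k\ge q\ge2$, and Construction 1 gives $q+1$. For $n=5$, (1) gives $4=\lceil5/2\rceil+1$. For odd $n\ge7$ we have $k\ge4$, and (6) gives $(n+3)/2=\lceil n/2\rceil+1$.

**Step 4: Part 3 with $k=2$, so $n\ge5$.** We reach $\lceil3n/4\rceil$. Write $n=4t+r$ with $t\ge1$ and $0\le r\le3$. Construction 1 with $q=2t$ gives $f(4t,2)\le3t$, and adding $r$ stars gives $f(n,2)\le3t+r$. Moreover $\lceil3n/4\rceil=3t+\lceil3r/4\rceil=3t+r$ for $r=0,1,2,3$. Since the lower bound is a maximum with $\lceil3n/4\rceil$ as one of its terms, equality holds and the maximum is $\lceil3n/4\rceil$. For $n=4$, Part 2 gives $3=\lceil3\cdot4/4\rceil$.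

**Step 5: Part 3 with $k=3$ and $7\le n\le18$.** We reach $\lfloor n/2\rfloor+2$. For $n=7$, (G3) with $D=\emptyset$ gives $f(7,3)\le5$. A graph from (G2) on $6$ vertices has $9$ edges; taking $|D|=d$ with $0\le d\le9$, Lemma 3 gives
$$f(9+2d,3)\le6+d,\qquad\text{that is,}\quad f(n,3)\le\frac{n+3}2\ \text{ for odd } n \text{ with } 9\le n\le27. \tag{7}$$
For even $n$ with $8\le n\le18$, monotonicity gives $f(n,3)\le f(n+1,3)\le(n+4)/2=n/2+2$. So $f(n,3)\le\lfloor n/2\rfloor+2$ for $7\le n\le18$. This is one of the two terms of the lower bound, so equality holds and it is the maximum.

**Step 6: Part 3 with $k=3$ and $n\ge19$.** We reach $m=\lceil5n/9\rceil$. Here $m\ge11$. Write $m=5u-j$ with $0\le j\le4$; then $u\ge3$. Take a graph $G$ from (G2) on $2u$ vertices, with $3u$ edges, and $D$ of size $3u-j$, which is between $0$ and $3u$. Lemma 3 decomposes $K_N$ with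
$$N=3u+2(3u-j)=9u-2j$$
into at most $2u+(3u-j)=m$ $3$-star-forests. It remains to see that $n\le N$. From $m\ge5n/9$ we get $n\le\lfloor9m/5\rfloor=9u-\lceil9j/5\rceil$, and for $j=0,1,2,3,4$ the value of $\lceil9j/5\rceil$ is $0,2,4,6,8$, that is, $2j$. So $n\le N$, and monotonicity gives $f(n,3)\le m=\lceil5n/9\rceil$. With the lower bound, equality holds.

All parts are proved. The explicit list follows: for $k=2$ from Step 4; for $k=3$ from Part 1 ($n\le3$), Part 2 ($n=4,5,6$ give $3,4,4$) and Steps 5 and 6; for $k\ge4$ from Part 1, Part 2 and Step 2, since for odd $n$ both $\lceil n/2\rceil+1$ and $\lfloor n/2\rfloor+2$ equal $(n+3)/2$. $\blacksquare$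

## 10. Extremal decompositions and the threshold for $k$

The inequalities of Section 4 become equalities in some cases, and then the decomposition can be read off from them. The even-$n$ structure in Theorem A is due to Antić, Glišić and Milivojčević, "Star-forest decompositions of complete graphs".

**Theorem A.** Let $n\ge6$ be even. Every decomposition of $K_n$ into $n/2+1$ star-forests (with no bound on the number of components) consists of a perfect matching and $n/2$ spanning star-forests, each having exactly two components with $n/2-1$ edges each.

**Step 1: the counts.** We determine the numbers of centers. Facts (L1)–(L4) do not use $k$, and neither does the argument of Bound 3 up to its last sentence. So $a=b=n/2$, $c=0$ and $p=1$. Then $\sum a_v=a+2b=3n/2$, so equality holds in (2), and every forest is spanning.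

**Step 2: the matching.** We identify the single-free forest $Q$. Since $c=0$, its centers are doubles, and by (L4) all $n/2$ doubles are centers in it. So $Q$ has $n/2$ components and, being spanning, $n-n/2=n/2$ edges. Every component has at least one edge, hence exactly one, and $Q$ is a perfect matching.

**Step 3: one double in each other forest.** Each double has exactly one center outside $Q$, in a forest containing a single. Suppose a forest $F_i$ with single $s_i$ has two doubles $x,x'$ as centers. The edges $xs_i$ and $x's_i$ are not in $F_i$, so they are not centered at $s_i$; they are centered at $x$ and $x'$, respectively, and so lie in $Q$. This contradicts that $Q$ is a matching. So each of the $n/2$ forests with a single contains at most one of the $n/2$ doubles as a center, hence exactly one, and it has exactly two components.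

**Step 4: the sizes.** The single $s_i$ is not a center in the other $n/2$ forests, which are spanning, so it has degree exactly $1$ in each. Its star in $F_i$ therefore has $n-1-n/2=n/2-1$ edges. The forest $F_i$ has $n-2$ edges, so its other star has $n/2-1$ edges as well. $\square$

**Theorem B.** Let $k=3$, $n=9t$, $m=5t$. In every decomposition of $K_{9t}$ into $5t$ $3$-star-forests, for any choice of centers, the pattern of center sets is the one in Lemma 3 for a simple cubic graph $G$ on $2t$ vertices with no $K_4$ component and $D=E(G)$. Conversely, every such $G$ gives a decomposition.

**Step 1: the counts.** We use equality in Bound 1. Here $m=5t<9t-1=n-1$, and for $k=3$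
$$5n=2(a+2b+3c)+(3a+b)-c\le2\cdot3m+3m-c=9m-c .$$
Since $5n=45t=9m$, we get $c=0$, $a+2b=3m$ and $3a+b=3m$. With $m=5t$ this gives $a=3t$, $b=6t$ and $p=m-a=2t$. Also $\sum a_v=a+2b=3m$, so every forest has exactly $3$ centers.

**Step 2: the multigraph.** We read off $G$. The $p=2t$ single-free forests have $3p=6t$ center slots. Each of the $b=6t$ doubles uses at least one of them by (L4), so each double is a center in exactly one single-free forest and in exactly one forest with a single. Since $c=0$ and no forest has two singles, each of the $3t$ forests $e$ with a single has as centers its single $s_e$ and two doubles, whose other forests $u,w$ are single-free. If $u=w$, the two doubles have the same two forests $e,u$, and the edge between them, being centered at one of them, would lie in $e$ or $u$, where both are centers; this is impossible. So $u\ne w$. Regard $e$ as an edge $uw$, and call the two doubles $b_{ue},b_{we}$. Each single-free forest has exactly three doubles as centers, so this is a cubic multigraph $G$, without loops, on the $2t$ single-free forests.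

**Step 3: no parallel edges.** Suppose $e,f$ both join $u$ and $w$, and consider the six vertices $s_e,s_f,b_{ue},b_{we},b_{uf},b_{wf}$. All their centers lie in the forests $e,f,u,w$, so all $15$ edges among them lie in these forests. In each forest, every edge has a non-center endpoint, and a non-center has degree at most $1$, so the number of these edges is at most the number of the six vertices that are not centers there. In $e$ and in $f$ three of the six are centers; in $u$ and in $w$ two are. This gives at most $3+3+4+4=14<15$ edges, a contradiction.

**Step 4: no $K_4$ component.** A $K_4$ component has $4$ vertices and $6$ edges. The $18$ vertices of $K_n$ arising from the six edges have all their centers in these $10$ forests, and in each of the ten exactly three of the $18$ are centers. As in Step 3, at most $10\cdot15=150$ edges are covered, but there are $\binom{18}2=153$. This is a contradiction. So $G$ is simple and cubic with no $K_4$ component, and the center sets are those of Lemma 3 with $D=E(G)$.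

**Step 5: the converse.** We show that such a $G$ is sparse and apply Lemma 3. A simple cubic graph has an even number of vertices, at least $4$, and on $4$ vertices it is $K_4$. So each component of $G$ has at least $6$ vertices and is sparse by (G2). Let $W$ with $|W|=w\ge2$ meet $r$ components in $w_1,\dots,w_r$ vertices. If $r=1$, it spans at most $2w-3$ edges. If $r\ge2$, the $i$th component contributes at most $2w_i-3$ edges, or $0=2w_i-2$ if $w_i=1$, so the total is at most $2w-2r\le2w-4$. Hence $G$ is sparse. It has $3t$ edges and maximum degree $3$, and Lemma 3 with $D=E(G)$ decomposes $K_{9t}$, as $3t+6t=9t$, into at most $2t+3t=5t$ $3$-star-forests. By the lower bound there are exactly $5t$ of them. Moreover each component of $F_i$ contains exactly one vertex of $C_i$, which can be taken as its center; by Step 1 there are three components, so all of $C_i$ is used, and the pattern is that of $G$. $\square$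

For $t=1$ and $t=2$ there is no simple cubic graph on $2t$ vertices other than $K_4$, so no decomposition into $5t$ forests exists. This agrees with $f(9,3)=6$ and $f(18,3)=11$ from Theorem 1.

**Corollary C.** Let $n\ge4$, so that the optimum without a bound on the number of components is $\lceil n/2\rceil+1$.

- For even $n\ge6$, the smallest $k$ with $f(n,k)=\lceil n/2\rceil+1$ is exactly $n/2$.
- For odd $n$, $k=4$ always suffices for $f(n,k)=\lceil n/2\rceil+1$. For odd $n\ge29$, $k=4$ is the smallest possible value. For odd $n$ with $5\le n\le27$, $k=3$ suffices.

*Proof.* The optimum is as stated by Part 2 of Theorem 1, since a bound $k\ge n$ excludes no star-forest in $K_n$.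

Let $n\ge6$ be even. By Part 2, $k=n/2$ gives $n/2+1$. If $2\le k<n/2$, Part 3 gives $f(n,k)\ge n/2+2$. If $k=1$, then $f(n,1)=n-1\ge n/2+2$.

Let $n\ge5$ be odd, so the target is $(n+3)/2$. Theorem 1 gives $f(n,4)=(n+3)/2$. For $k=3$ and $n\ge29$, we have $f(n,3)\ge5n/9>(n+3)/2$, because the last inequality says $10n>9n+27$, that is, $n>27$; and $f(n,1)\ge f(n,2)\ge f(n,3)$. So $k=4$ is the smallest value. Finally, $f(5,3)=4$ and $f(7,3)=5$, and for odd $n$ with $9\le n\le27$ the bound (7) gives $f(n,3)\le(n+3)/2$. In (7), $n\le17$ is already part of Theorem 1, and $19\le n\le27$ uses $|D|=(n-9)/2\le9$ on a six-vertex graph from (G2). No decomposition uses fewer forests than the optimum, so equality holds. $\square$
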